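# Relations on four strands generate the kernel of the braid action on $V(0,\alpha)^{\otimes n}$

## 1. Two-by-two braid matrices with eigenvalues in $\{a,b,c\}$

Let $e\neq e'$ be nonzero elements of a field and put
$$s_1=\begin{pmatrix}e&1\\0&e'\end{pmatrix},\qquad s_2=\begin{pmatrix}e'&0\\-ee'&e\end{pmatrix}.$$
Then
$$s_1s_2=\begin{pmatrix}0&e\\-ee'^2&ee'\end{pmatrix},\qquad s_1s_2s_1=\begin{pmatrix}0&ee'\\-e^2e'^2&0\end{pmatrix}=s_2s_1s_2 .$$
So $\sigma_i\mapsto s_i$ is a representation of the braid group $B_3$, and each $s_i$ is killed by $(X-e)(X-e')$. The full twist $\Delta_3^2=(\sigma_1\sigma_2\sigma_1)^2$, which is central in $B_3$, acts by the scalar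
$$(s_1s_2s_1)^2=-(ee')^3. \tag{1}$$

Now take three numbers $a,b,c$. The pairs $\{a,b\},\{a,c\},\{b,c\}$ give three two-dimensional representations of $B_3$ in which $(\sigma_1-a)(\sigma_1-b)(\sigma_1-c)=0$. The numbers we care about are
$$a=-q^{-2\alpha(\alpha+1)},\qquad b=q^{-2\alpha^2},\qquad c=q^{-2(\alpha+1)^2},\qquad q=e^h .$$
They are the eigenvalues of a braiding on the square of a four-dimensional module $V(0,\alpha)$ of the quantum superalgebra $U_q(sl(2|1))$. The group $B_3$ then acts on $V(0,\alpha)^{\otimes3}$. We shall see in Section 3 that it acts there on multiplicity spaces of dimensions $1,2,1,3,2,1$, that the two-dimensional ones have $\sigma_1$-eigenvalues $\{a,b\}$ and $\{a,c\}$, and that the full twist always acts by a power series in $h$ with constant term $+1$. By (1) the constant terms for $\{a,b\},\{a,c\},\{b,c\}$ are $+1,+1,-1$. The pair $\{b,c\}$ is missing from $V(0,\alpha)^{\otimes3}$. So on three strands the braid action satisfies a relation that does not follow from the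 cubic equation.

On four strands something similar happens. Let $S$ be the three-dimensional multiplicity space on three strands. The assignment $\sigma_1,\sigma_2,\sigma_3\mapsto\sigma_1,\sigma_2,\sigma_1$ defines a homomorphism $B_4\to B_3$, since the images of $\sigma_1$ and $\sigma_3$ commute and both braid relations hold. Pulling $S$ back gives a representation of $B_4$ that satisfies the cubic equation and every three-strand relation. We shall see that it does not occur in $V(0,\alpha)^{\otimes4}$, so four strands need a relation of their own.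

Does every further strand cost a new relation, or does it stop? That is the question of this talk. The answer is that it stops at four.

## 2. Cubic Hecke algebras, centralizers, and the statement

Let $\Bbbk=\mathbb C((h))$, $q=e^h$, and $q^x=e^{xh}$ for $x\in\mathbb C$. Let $\alpha\in\mathbb C\setminus\mathbb Q$, and let $a,b,c$ be as above.

**Cubic Hecke algebra.** For $a,b,c\in\Bbbk^*$ put $H_n(a,b,c)=\Bbbk B_n/\big((\sigma_1-a)(\sigma_1-b)(\sigma_1-c)\big)$, and write $H_n=H_n(\alpha)$ for the values above. All $\sigma_i$ are conjugate in $B_n$, so all satisfy the cubic. For example, $H_1=\Bbbk$, and $H_2$ has basis $1,\sigma_1,\sigma_1^2$.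

**Centralizer algebra.** Write $\mathcal V=V(0,\alpha)$, the standard four-dimensional one-parameter representation from which the Links–Gould invariant is built, and $LG_n=LG_n(\alpha)=\mathrm{End}_{U_q(sl(2|1))}(\mathcal V^{\otimes n})$. The braiding $\check R$ of $\mathcal V\otimes\mathcal V$, normalized to act on the three simple summands of $\mathcal V^{\otimes2}$ by the scalars $a,b,c$, gives a morphism $\rho_n:\Bbbk B_n\to LG_n$ in which $\sigma_i$ acts on factors $i,i+1$. Here is what is given.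

* (Marin–Wagner) $\rho_n$ factors through $\tilde\rho_n:H_n\to LG_n$. This does not assert surjectivity.
* (Ishii) $\ker\tilde\rho_3$ is generated, as a two-sided ideal of $H_3$, by one element $r_2$.
* (Marin–Wagner) There is $r_3\in H_4$ such that $\ker\tilde\rho_4$ is the two-sided ideal of $H_4$ generated by $r_2,r_3$, and $H_4/(r_2,r_3)\simeq LG_4$ via $\tilde\rho_4$.

Put $A_n=A_n(\alpha)=H_n/(r_2,r_3)$. For $n\ge4$ the ideal is generated by the images of $r_2,r_3$ under $B_3\subset B_n$, $B_4\subset B_n$; for $n=3$ it is $(r_2)$, and for $n\le2$ it is $0$. The conjecture of Marin and Wagner, as posed in Cristina Ana-Maria Anghel, "A combinatorial description of the centralizer algebras connected to the Links-Gould Invariant", arXiv:1712.04878 (2017), says that $\tilde\rho_n$ induces $A_n\simeq LG_n$ for all $n$. It is true.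

**Theorem 1.** Let $\alpha\in\mathbb C\setminus\mathbb Q$ be such that $1,\alpha,\alpha^2$ are linearly independent over $\mathbb Q$. For every $n$, $\tilde\rho_n(\alpha):H_n(\alpha)\to LG_n(\alpha)$ is surjective and its kernel is $(r_2,r_3)$. So it induces an isomorphism $A_n(\alpha)\simeq LG_n(\alpha)$.

**Theorem 2.** Let $\alpha\in\mathbb C\setminus\mathbb Q$. (i) $\tilde\rho_n$ is surjective for all $n$. (ii) For $n\ge4$, $\ker\tilde\rho_{n+1}$ is the two-sided ideal of $H_{n+1}(\alpha)$ generated by the image of $\ker\tilde\rho_n$.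

**Theorem 2 implies Theorem 1.** For $n=1$ both algebras are $\Bbbk$. For $n=2$, $\tilde\rho_2$ is a surjection between algebras of dimension $3$. For $n=3$, $A_3=H_3/\ker\tilde\rho_3$ by definition, and $\tilde\rho_3$ is onto by (i). For $n=4$ the statement is given. If $n\ge4$ and $\ker\tilde\rho_n=(r_2,r_3)$, then by (ii) $\ker\tilde\rho_{n+1}$ is the ideal of $H_{n+1}$ generated by $r_2,r_3$, and $\tilde\rho_{n+1}$ is onto by (i). $\square$

From now on $\alpha$ is any irrational complex number, and we prove Theorem 2.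

## 3. Tensor powers of $V(0,\alpha)$ as paths in a diagram

### 3.1. Modules and the facts recalled

Let $\alpha_1=\varepsilon_1-\varepsilon_2$, $\alpha_2=\varepsilon_2-\delta$ with $\varepsilon_1,\varepsilon_2,\delta$ orthogonal, $(\varepsilon_i,\varepsilon_i)=1$, $(\delta,\delta)=-1$. For $x\in\mathbb Z_{\ge0}$ and $\beta\in\mathbb C$ let $V(x,\beta)$ be the simple module whose highest weight $\lambda$ satisfies $\langle\lambda,\alpha_1^\vee\rangle=x$ and $(\lambda,\alpha_2)=\beta$. One may take $\lambda=-\beta\varepsilon_1-(\beta+x)\varepsilon_2+(2\beta+x)\delta$. With $\varrho=-\varepsilon_2+\delta$ we get $(\lambda,\lambda)=\beta^2+(\beta+x)^2-(2\beta+x)^2=-2\beta^2-2\beta x$ and $(\lambda,2\varrho)=2(\beta+x)-2(2\beta+x)=-2\beta$, so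
$$(\lambda,\lambda+2\varrho)=-2\beta(\beta+x+1). \tag{2}$$

The following facts are standard (Geer–Patureau-Mirand, J. Pure Appl. Algebra 210 (2007); Drinfeld for the ribbon element).

* If $\beta\ne0$ and $\beta\neq-x-1$, the module is called *typical*. Then $V(x,\beta)$ equals its Kac module: its character is that of the simple $gl_2$-module $L_0(x,\beta)$ times $\prod_\gamma(1+e^{-\gamma})$ over the two positive odd roots $\alpha_2,\alpha_1+\alpha_2$. Its dimension is $4(x+1)$ and its endomorphism ring is $\Bbbk$.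
* A central element acts on every highest weight module of highest weight $\lambda$ by $q^{(\lambda,\lambda+2\varrho)}$. The double braiding of $V(\lambda)\otimes V(\lambda')$ acts on a summand $V(\nu)$ by $q^{\ell[(\nu,\nu+2\varrho)-(\lambda,\lambda+2\varrho)-(\lambda',\lambda'+2\varrho)]}$, where $\ell\in\mathbb R^*$ depends only on conventions. There is no parity sign: over $\mathbb C[[h]]$ the braiding reduces to the super flip modulo $h$, so the double braiding is $\equiv1$ modulo $h$.

Every $\beta$ below lies in $\mathbb Z_{>0}\alpha+\mathbb Z$, so $\beta$ and $\beta+x+1$ are irrational and every module is typical. For example, $\mathcal V=V(0,\alpha)$ has four weights. In the coordinates $(x,\beta)$ of a weight they are $(0,\alpha)$, $(1,\alpha)$, $(-1,\alpha+1)$, $(0,\alpha+1)$.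

### 3.2. The tensor product rule

**Proposition 3.** Let $\beta\in m\alpha+\mathbb Z$ with $m\ge1$, and $\beta'\in\{\alpha,2\alpha,2\alpha+1\}$. Then
$$V(x,\beta)\otimes V(0,\beta')\simeq V(x,\beta+\beta')\oplus V(x+1,\beta+\beta')\oplus V(x-1,\beta+\beta'+1)\oplus V(x,\beta+\beta'+1),$$
where the third term is omitted if $x=0$.

*Proof.* **Step 1: compare characters.** The left character is that of $L_0(x,\beta)\otimes L_0(0,\beta')\otimes\Lambda$ times $\prod_\gamma(1+e^{-\gamma})$, where $\Lambda=\prod_\gamma(1+e^{-\gamma})$ is viewed as a $gl_2$-character: the trivial weight, a doublet with weights $-\alpha_2,-\alpha_1-\alpha_2$, and the weight $-\alpha_1-2\alpha_2$. Since $L_0(0,\beta')$ is one-dimensional, the first product is $L_0(x,\beta+\beta')$. Adding the weights of $\Lambda$ changes $(x,\beta)$ by $(0,0)$; by $(1,0)$ and $(-1,1)$; and by $(0,1)$; here we use $(\alpha_1,\alpha_2)=-1$ and $(\alpha_2,\alpha_2)=0$. So both sides have the same character.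

**Step 2: find the composition factors.** A vector of maximal weight on the left is a highest weight vector, and by Step 1 its weight is the highest weight of a listed module. It generates a quotient of the corresponding Kac module, which is simple because it is typical. Divide it out, subtract characters, and repeat. The composition factors are exactly the listed ones.

**Step 3: split.** All listed modules have $\beta''=m'\alpha+v$ with the same $m'$ and integral $v$. Put $V=v$, $U=x''+v+1$, so that $U>V$. By (2) the central element acts by $q^{-2(m'\alpha+V)(m'\alpha+U)}$, and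
$$(m'\alpha+V)(m'\alpha+U)=m'^2\alpha^2+m'(U+V)\alpha+UV. \tag{3}$$
As $\alpha\notin\mathbb Q$, this number determines $U+V$ and $UV$, hence the pair $U>V$, hence the module. So the central element has distinct eigenvalues on the factors and splits the module. $\square$

### 3.3. Vertices, edges, path bases

**Definition.** A *vertex of level $n$* is a pair $\lambda=(u,v)$ with $0\le v\le u\le n-1$; it stands for $V(\lambda)=V(u-v,\,n\alpha+v)$. Put $x_\lambda=u-v$. The *steps* are $0=(0,0)$, $1=(1,0)$, $2=(0,1)$, $3=(1,1)$. We write $\lambda\to\nu$ if $\lambda,\nu$ are vertices of levels $n,n+1$ and $\nu-\lambda$ is a step. Put $\mathrm{Pred}(\nu)=\{\lambda:\lambda\to\nu\}$.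

In these coordinates Proposition 3 with $\beta'=\alpha$ reads $V(\lambda)\otimes\mathcal V\simeq\bigoplus_{\lambda\to\nu}V(\nu)$. Step 2 from $\lambda$ is allowed iff $x_\lambda\ge1$, and the other steps always are. Starting from the only vertex $(0,0)$ of level $1$, exactly the vertices of level $n$ occur in $\mathcal V^{\otimes n}$. The parity of the highest weight vector of a copy of $V(u,v)$ is determined by $u+v$ (steps 1 and 2 change it, steps 0 and 3 do not), so parity causes no ambiguity.

Let $S_\nu=\mathrm{Hom}_{U_q}(V(\nu),\mathcal V^{\otimes n})$. Then $\mathcal V^{\otimes n}=\bigoplus_\nu V(\nu)\otimes S_\nu$ and $LG_n=\bigoplus_\nu\mathrm{End}(S_\nu)$. For each edge fix a nonzero $f_{\lambda\nu}\in\mathrm{Hom}_{U_q}(V(\nu),V(\lambda)\otimes\mathcal V)$, a one-dimensional space. The maps $S_\lambda\to S_\nu$, $s\mapsto(s\otimes1)f_{\lambda\nu}$, give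
$$S_\nu|_{LG_{n-1}}=\bigoplus_{\lambda\to\nu}S_\lambda ,$$
and $S_\nu$ has a basis indexed by the paths from level 1 to $\nu$.

**Example.** At level 2 the vertices are $(0,0),(1,0),(1,1)$, i.e. $V(0,2\alpha),V(1,2\alpha),V(0,2\alpha+1)$. At level 3 the predecessor sets are: $(0,0)$ from $(0,0)$; $(1,0)$ from $(0,0),(1,0)$; $(2,0)$ from $(1,0)$; $(1,1)$ from $(0,0),(1,0),(1,1)$; $(2,1)$ from $(1,0),(1,1)$; $(2,2)$ from $(1,1)$. So the dimensions of the $S_\nu$ are $1,2,1,3,2,1$ and $\dim LG_3=1+4+1+9+4+1=20$.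

For $\lambda=(u,v)$ of level $n$ put
$$C(\lambda)=(n\alpha+v)(n\alpha+u+1).$$
By (3) with $U=u+1$, $V=v$, the numbers $C(\lambda)$ are distinct for fixed $n$.

### 3.4. The scalars of $\check R$ and of the full twist

**Exponents.** Let $\bar\Bbbk$ be an algebraic closure of $\Bbbk$. An element $\omega q^{-2y}$ with $\omega$ a root of unity and $y\in\mathbb C$ is a power series in $h$ with constant term $\omega$, so it determines $\omega$, then $y$. We call $y$ its *exponent*. If $t^d=\omega'q^{-2y'}$ then $t=\omega q^{-2y'/d}$ for some root of unity $\omega$. The exponents of $a,b,c$ are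
$$e_a=\alpha^2+\alpha,\qquad e_b=\alpha^2,\qquad e_c=\alpha^2+2\alpha+1,$$
which are distinct, and $a$ carries the sign $-1$.

**Proposition 4.** (i) $\check R$ acts on the summands $V(0,2\alpha),V(1,2\alpha),V(0,2\alpha+1)$ of $\mathcal V^{\otimes2}$, i.e. on the level 2 vertices $(0,0),(1,0),(1,1)$, by $b,a,c$ respectively. (ii) The full twist $\Delta_n^2$ acts on $S_\lambda$ by $\gamma_n(\lambda)=q^{-2(C(\lambda)-n\alpha(\alpha+1))}$.

*Proof.* **Step 1: pin down the convention constant $\ell$ and the normalization.** Write $\check R=\chi\cdot(\text{braiding})$ with a scalar $\chi$. By (2), the squared braiding acts on the three summands with exponents $\ell$ times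
$$2\alpha(2\alpha+1)-2\alpha(\alpha+1)=2e_b,\quad 2\alpha(2\alpha+2)-2\alpha(\alpha+1)=2e_a,\quad(2\alpha+1)(2\alpha+2)-2\alpha(\alpha+1)=2e_c .$$
The squares of the eigenvalues of $\check R$ are $a^2,b^2,c^2$, with exponents $2e_a,2e_b,2e_c$. So $\chi^2$ has an exponent $y_0$ and $y\mapsto\ell y+y_0$ permutes $\{2e_a,2e_b,2e_c\}$. Some power of this affine map fixes three distinct points, so $\ell$ is a root of unity, and $\ell=\pm1$ as $\ell$ is real. If $\ell=-1$, the map is an involution of a three-element set with exactly one fixed point in the set, which is the midpoint of the two others. Then $e_b+e_c=2e_a$, i.e. $1=0$; or $e_a+e_c=2e_b$, i.e. $3\alpha+1=0$; or $e_a+e_b=2e_c$, i.e. $3\alpha+2=0$. All are impossible. So $\ell=1$. A translation that permutes a finite set is trivial, so $y_0=0$; comparing roots of unity, $\chi^2=1$.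

**Step 2: (i).** By Step 1, $\check R^2$ acts on the three summands by $b^2,a^2,c^2$, which are distinct. As $\check R$ acts by $a,b,c$ in some order, (i) follows.

**Step 3: (ii).** We have $\Delta_n^2=\Delta_{n-1}^2J_n$, where $J_n=\sigma_{n-1}\cdots\sigma_1\sigma_1\cdots\sigma_{n-1}$ acts as $\chi^{2(n-1)}=1$ times the double braiding of $\mathcal V^{\otimes n-1}$ with $\mathcal V$. On an edge $\lambda'\to\lambda$ this double braiding has exponent $C(\lambda)-C(\lambda')-\alpha(\alpha+1)$. Summing along a path from level 1, where $C=\alpha(\alpha+1)$, gives $C(\lambda)-n\alpha(\alpha+1)$. $\square$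

From the proof we keep $J_n=\Delta_n^2\Delta_{n-1}^{-2}$ and $J_{n+1}=\sigma_nJ_n\sigma_n$. Hence
$$(\sigma_nJ_n)^2=J_{n+1}J_n=\Delta_{n+1}^2\Delta_{n-1}^{-2}. \tag{4}$$

### 3.5. Two and three strands are too few

We can now settle the claims of Section 1, and with them show that **Theorem 2(ii) fails for $n=2$ and for $n=3$**. By Proposition 4, $\prod_\nu(X-\gamma_n(\nu))$ kills $\Delta_n^2$ in $LG_n$, hence in $H_n/\ker\tilde\rho_n$. So if an $H_n$-module is killed by $\ker\tilde\rho_n$, every eigenvalue of $\Delta_n^2$ on it is some $\gamma_n(\nu)$.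

*Three strands.* By the example in 3.3 and Proposition 4(i), the two-dimensional $S_{(1,0)}$ and $S_{(2,1)}$ have $\sigma_1$-eigenvalues $\{a,b\}$ and $\{a,c\}$. The representation of Section 1 with $\{e,e'\}=\{b,c\}$ is an $H_3$-module on which $\Delta_3^2=-(bc)^3$ has constant term $-1$, while every $\gamma_3(\nu)$ has constant term $1$. So it is not killed by $\ker\tilde\rho_3$, and $\ker\tilde\rho_3\ne0$. But $\ker\tilde\rho_2=0$: by Proposition 4, $\sigma_1$ has three distinct eigenvalues in $LG_2$, and $\dim H_2=3$.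

*Four strands.* Pull $S_{(1,1)}$ (level 3) back along $B_4\to B_3$, $(\sigma_1,\sigma_2,\sigma_3)\mapsto(\sigma_1,\sigma_2,\sigma_1)$. The result is an $H_4$-module whose restriction to $H_3$ is $S_{(1,1)}$, so it is killed by $\ker\tilde\rho_3$. On it $\Delta_4^2=(\sigma_1\sigma_2\sigma_3)^4$ becomes $(\sigma_1\sigma_2\sigma_1)^4=(\Delta_3^2)^2$, which is $\gamma_3(1,1)^2$. Since $C(1,1)=(3\alpha+1)(3\alpha+2)$ at level 3, the exponent is $2(9\alpha^2+9\alpha+2-3\alpha^2-3\alpha)=12\alpha^2+12\alpha+4$. If this were the exponent of $\gamma_4(\nu)$ we would have $C(\nu)=16\alpha^2+16\alpha+4$. By (3) this means $U+V=4$, $UV=4$, so $U=V=2$, contradicting $U>V$. So the module is not killed by $\ker\tilde\rho_4$, and $\ker\tilde\rho_4$ is not generated by $\ker\tilde\rho_3$; for $\alpha$ as in Theorem 1 this says $r_3\notin(r_2)$.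

Both obstructions were found by the central element $\Delta_n^2$. The proof of Theorem 2 shows that from five strands on this obstruction no longer occurs, and that nothing else can go wrong.

## 4. The algebra $B_\kappa$ generated by $\sigma_n$ and $J_n$

Suppose $M$ is a module of $H_{n+1}$ whose restriction to $n$ strands comes from $LG_n$. Restrict further to $n-1$ strands, and look at the multiplicity space of $S_\kappa$ in $M$. The elements $\sigma_n$ and $J_n$ commute with $B_{n-1}$, so they act on this space. The eigenvalues of $J_n$ are known from the diagram, $\sigma_n$ satisfies the cubic, and by (4) the square of $\sigma_nJ_n$ is central up to a known scalar. We isolate the algebra these relations define.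

Let $\kappa=(u_\kappa,v_\kappa)$ be a vertex of level $n-1\ge1$. For each step $s$ allowed at $\kappa$ let $x_s=\gamma_n(\kappa+s)/\gamma_{n-1}(\kappa)$. Put
$$p=(n-1)\alpha+u_\kappa+1,\qquad r=(n-1)\alpha+v_\kappa .$$
Then $C(\kappa)=pr$, and for $s=(\varepsilon_1,\varepsilon_2)$
$$C_s:=C(\kappa+s)=(p+\alpha+\varepsilon_1)(r+\alpha+\varepsilon_2).$$
The exponent of $x_s$ is $C_s-pr-\alpha(\alpha+1)$. Up to sign the differences of the $C_s$ are: $r+\alpha$ (steps 0, 1), $p+\alpha$ (0, 2), $p+r+2\alpha+1$ (0, 3), $p-r=x_\kappa+1$ (1, 2), $p+\alpha+1$ (1, 3), $r+\alpha+1$ (2, 3). None is zero, so the $x_s$ are distinct.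

**Definition.** $B_\kappa$ is the $\bar\Bbbk$-algebra generated by invertible $\sigma,D$ with relations $(\sigma-a)(\sigma-b)(\sigma-c)=0$, $\prod_s(D-x_s)=0$ (allowed $s$), and $\tau:=(\sigma D)^2$ central.

**Example.** For every allowed step $s$ and every $e\in\{a,b,c\}$ there is a one-dimensional module with $\sigma=e$, $D=x_s$, $\tau=e^2x_s^2$. On scalars all relations hold trivially. The pair $\{b,c\}$ of Section 1 is a two-dimensional example with $n=2$, $\kappa=(0,0)$, $\sigma=\sigma_2$, $D=J_2=\sigma_1^2$: here $x_0=b^2$, $x_3=c^2$.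

**Lemma 5.** $\dim_{\bar\Bbbk}B_\kappa<\infty$.

*Proof.* If fewer than four steps are allowed, add further nonzero roots to the equation for $D$. $B_\kappa$ is a quotient of the algebra $B$ so obtained, in which $D$ satisfies a quartic with nonzero roots. We show $\dim B<\infty$. Let $R=\bar\Bbbk[\tau^{\pm1}]$, which maps to the center of $B$.

**Step 1: rewriting rules.** From $\sigma D\sigma D=\tau$, and $D\sigma D\sigma=D\tau D^{-1}=\tau$, we read off
$$\sigma D\sigma=\tau D^{-1},\quad D\sigma D=\tau\sigma^{-1},\quad\sigma D=\tau D^{-1}\sigma^{-1},\quad D\sigma=\tau\sigma^{-1}D^{-1}. \tag{5}$$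

**Step 2: a finite spanning set over $R$.** Let $P$ be the $R$-span of $1,D,D^2,D^{-1}$; it contains all powers of $D$. Let $Q$ be the $R$-span of $1,\sigma,\sigma^{-1}$; it contains all powers of $\sigma$. Let $B_1=P+P\sigma P$. Since $\sigma^{-1}=\tau^{-1}D\sigma D$, we have $PQP\subset B_1$. Put $w=\sigma D^{-1}\sigma$. Then $\sigma P\sigma$ is spanned by $\sigma^2\in Q$, $\sigma D\sigma\in P$,
$$\sigma D^2\sigma=(\sigma D)(D\sigma)=\tau^2D^{-1}\sigma^{-2}D^{-1}\in PQP\subset B_1,$$
and $w$. So $\sigma P\sigma\subset B_1+Rw$. Let $B_2=B_1+Pw$. Clearly $PB_2\subset B_2$. We show that $B_2$ is stable under right multiplication by $\sigma$ and $D$.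

*By $\sigma$.* $B_1\sigma\subset P\sigma+P\sigma P\sigma\subset B_1+P(B_1+Rw)\subset B_2$. Writing $\sigma^2$ in terms of $1,\sigma,\sigma^{-1}$, the element $w\sigma=\sigma D^{-1}\sigma^2$ lies in the span of $\sigma D^{-1}$, $w$, and $\sigma D^{-1}\sigma^{-1}=\tau^{-1}\sigma^2D\in PQP$. So $w\sigma\in B_2$ and $Pw\sigma\subset B_2$.

*By $D$.* $B_1D\subset B_1$. By (5), $wD=\sigma D^{-1}(\sigma D)=\tau\sigma D^{-2}\sigma^{-1}$. Writing $\sigma^{-1}$ in terms of $1,\sigma,\sigma^2$, this is in the span of $\sigma D^{-2}\in B_1$, $\sigma D^{-2}\sigma\in\sigma P\sigma\subset B_2$, and $\sigma D^{-2}\sigma^2\in B_2\sigma\subset B_2$. So $wD\in B_2$.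

Since $\sigma^{-1},D^{-1}$ are polynomials in $\sigma,D$ and $1\in B_2$, we get $B=B_2$, which is finitely generated over the principal ideal domain $R$.

**Step 3: $B$ is torsion over $R$.** Suppose $B\otimes_R\bar\Bbbk(\tau)$ has dimension $d>0$ over $\bar\Bbbk(\tau)$. Take determinants of left multiplications: $\det(\sigma)^2\det(D)^2=\tau^d$. The eigenvalues of $\sigma$ and $D$ are roots of polynomials over $\bar\Bbbk$, so the left side lies in $\bar\Bbbk$, a contradiction. So $B$ is a finitely generated torsion $R$-module, hence finite dimensional over $\bar\Bbbk$. $\square$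

**Lemma 6.** Let $N$ be a simple $B_\kappa$-module of dimension $d$. Let $\tau=t$ on $N$, and let $m_s$, $(n_a,n_b,n_c)$, $k_\pm$ be the multiplicities of $x_s$ for $D$, of $a,b,c$ for $\sigma$, and of $\pm\sqrt t$ for $g=\sigma D$.

1. $\sum k^2+\sum n^2+\sum m^2=d^2+2$ and $d\le4$, and $N$ has one of these types. $d=1$. $d=2$: two distinct steps, two distinct $\sigma$-eigenvalues, $k=(1,1)$. $d=3$: three distinct steps, eigenvalues $a,b,c$, $k=(2,1)$ or $(1,2)$. $d=4$: all four steps, eigenvalues $aabc$, $abbc$ or $abcc$, $k=(2,2)$.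
2. $N$ is determined up to isomorphism by $t$, its steps and its $\sigma$-eigenvalues.
3. $\mathrm{Ext}^1_{B_\kappa}(N,N)=0$. Hence any $B_\kappa$-module, of any dimension, all of whose finite dimensional submodules have only composition factors $\simeq N$, is $\simeq N\otimes Y$ for a vector space $Y$.

*Proof.* **Step 1: count extensions.** Let $N,N'$ be finite dimensional $B_\kappa$-modules on which $\tau$ is the same scalar $t$. Put $g_1=\sigma$, $g_2=D$, $g_3=(\sigma D)^{-1}$. These are diagonalizable, since $a,b,c$ are distinct, the $x_s$ are distinct, and $g_3^{-2}=t\ne0$. Let $F=\langle g_1,g_2,g_3\mid g_1g_2g_3=1\rangle$, a free group on $g_1,g_2$, acting on $H=\mathrm{Hom}(N,N')$ by conjugation. An $F$-module $E$ with submodule $N'$ and quotient $N$ has the form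
$$g\mapsto\begin{pmatrix}g&\delta(g)g\\0&g\end{pmatrix},\qquad\delta(gg')=\delta(g)+g\cdot\delta(g'),$$
so it is given by $\delta_i=\delta(g_i)\in H$ with the single condition $\delta_1+g_1\delta_2+g_1g_2\delta_3=0$.

The element $g_i$ is diagonalizable on $E$ iff $E$ splits over $\bar\Bbbk[g_i^{\pm1}]$ (a submodule of a semisimple module has a complement; the converse is clear), iff $\delta$ is a coboundary on $\langle g_i\rangle$, iff $\delta_i\in(1-g_i)H$. If $E$ is a $B_\kappa$-module with $\tau=t$, all three $g_i$ are diagonalizable on $E$. Conversely, if all are diagonalizable, their eigenvalues are those on $N$ and $N'$, so the equations for $\sigma,D$ hold and $(\sigma D)^2=g_3^{-2}=t$. So extensions with $\tau=t$ correspond to the kernel of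
$$\prod_{i=1}^3(1-g_i)H\to H,\qquad(\delta_i)\mapsto\delta_1+g_1\delta_2+g_1g_2\delta_3 .$$

What is the image? Let $I$ be the augmentation ideal of the group algebra of $F$. From $1-gg'=(1-g')+(1-g)g'$ and $1-g^{-1}=-(1-g)g^{-1}$ we get $IH=(1-g_1)H+(1-g_2)H$. The image lies in the $F$-submodule $IH$. It contains $(1-g_1)H$ and $g_1(1-g_2)H$, hence, by $(1-g_2)y=g_1(1-g_2)y+(1-g_1)(1-g_2)y$, also $(1-g_2)H$. So the image is $IH$. Its codimension is $\dim(H^*)^F$, and $H^*\simeq\mathrm{Hom}(N',N)$ by the trace pairing, so the codimension is $h':=\dim\mathrm{Hom}_{B_\kappa}(N',N)$. All coboundaries lie in the kernel; they form a space of dimension $\dim H-h$ with $h=\dim\mathrm{Hom}_{B_\kappa}(N,N')$. So the classes of extensions with $\tau=t$ form a space of dimension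
$$\sum_{i=1}^3\mathrm{rk}\big(1-g_i|_H\big)-2\dim H+h+h'\ \ge\ 0. \tag{6}$$

**Step 2: part 1.** Let $N=N'$ be simple. By Schur $\tau$ is a scalar and $h=h'=1$. Since $g_i$ is diagonalizable, $\mathrm{rk}(1-g_i|_H)=d^2-\sum(\text{multiplicities})^2$. So (6) says $\sum k^2+\sum n^2+\sum m^2\le d^2+2$. There are at most $2,3,4$ distinct eigenvalues, so the left side is at least $d^2(\frac12+\frac13+\frac14)=\frac{13}{12}d^2$. Hence $d^2\le24$, $d\le4$. The smallest possible values of $(\sum k^2,\sum n^2,\sum m^2)$ are $(1,1,1)$, $(2,2,2)$, $(5,3,3)$, $(8,6,4)$ for $d=1,2,3,4$, with sums $3,6,11,18$, each equal to $d^2+2$. So all three minima are attained, and this is the list in part 1.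

**Step 3: part 2.** The data $t$, steps, $\sigma$-eigenvalues determine $k$. For $d=1$, $g=\sigma D$. For $d=2,4$, $k$ is fixed. For $d=3$, $\det g=\det\sigma\det D$ is $-r_0^3$ or $r_0^3$, where $r_0=\sqrt t$, according to whether $r_0$ or $-r_0$ has multiplicity 2. If $N,N'$ are simple with equal data, then $\sum_i\mathrm{rk}(1-g_i|_H)=3d^2-(d^2+2)$, and (6) reads $h+h'-2\ge0$. So there is a nonzero map between them and $N\simeq N'$.

**Step 4: part 3.** Let $E$ be an extension of $N$ by $N$, and let $\epsilon:E\to N\hookrightarrow E$ be the composite. Then $E$ is free of rank $d$ over $\bar\Bbbk[\epsilon]/\epsilon^2$, because $\ker\epsilon=\mathrm{im}\,\epsilon$. As $\tau$ is central, $\tau-t$ induces a $B_\kappa$-map $N\to N$, which is a scalar, so $\tau=t(1+c_0\epsilon)$ with $c_0\in\bar\Bbbk$. The eigenspaces of $\sigma$ on $E$ are $\bar\Bbbk[\epsilon]$-direct summands of a free module over a local ring, so they are free, and $\det\sigma\in\bar\Bbbk$ over $\bar\Bbbk[\epsilon]$. The same holds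 for $D$. Now $\det(\sigma)^2\det(D)^2=\det\tau=t^d(1+dc_0\epsilon)$ forces $c_0=0$. So $\tau=t$ on $E$, and (6), with value $-2+1+1=0$, shows that $E$ splits.

For the last claim, $B_\kappa$ is finite dimensional, so a module is the sum of its finite dimensional submodules. Under the hypothesis each of these is a direct sum of copies of $N$. So the module is semisimple and isotypic, i.e. $N\otimes Y$ with $Y=\mathrm{Hom}_{B_\kappa}(N,-)$. $\square$

We denote a type by $[\text{steps}\mid\text{eigenvalues}]$; for $d=3$ the eigenvalues are always $abc$ and we write only the steps. Thus $[03\mid bc]$ is the example from Section 1.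

## 5. Two rational numbers $\mathsf N,\mathsf K$ attached to a simple $B_\kappa$-module

In $M$, the element $\Delta_{n+1}^2$ acts on the multiplicity space of $S_\kappa$ as $\tau\,\gamma_{n-1}(\kappa)$. We compute this scalar for each type.

Let $N$ be a simple $B_\kappa$-module with $\tau=t$. From $t^d=\det(\sigma)^2\det(D)^2$, and the fact that signs disappear in squares, $t=\omega q^{-2y}$ with $\omega^d=1$. Define $\zeta$ by
$$t\,\gamma_{n-1}(\kappa)=\omega\,q^{-2(\zeta-(n+1)\alpha(\alpha+1))}. \tag{7}$$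
Here $y=\frac2d\sum_s m_s(C_s-pr-\alpha(\alpha+1))+\frac2d\sum_i n_ie_i$, and $\zeta=y+pr-(n-1)\alpha(\alpha+1)+(n+1)\alpha(\alpha+1)$, so
$$\zeta=-pr+\tfrac2d\sum_sm_sC_s+\tfrac2d\sum_in_ie_i .$$
Let $\bar\varepsilon_1,\bar\varepsilon_2,w$ be the averages of $\varepsilon_1,\varepsilon_2,\varepsilon_1\varepsilon_2$ over the steps of $N$, and $E_1=(n_a+2n_c)/d$, $E_0=n_c/d$. The average of the $e_i$ is $\alpha^2+E_1\alpha+E_0$, and the average of the $C_s$ is $(p+\alpha)(r+\alpha)+\bar\varepsilon_1(r+\alpha)+\bar\varepsilon_2(p+\alpha)+w$. Inserting $p$ and $r$, the coefficient of $\alpha^2$ is $-(n-1)^2+2n^2+2=(n+1)^2$, and $\zeta=(n+1)^2\alpha^2+\zeta_1\alpha+\zeta_0$ with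
$$\zeta_1=(n+1)(u_\kappa+v_\kappa+1)+2n(\bar\varepsilon_1+\bar\varepsilon_2)+2E_1,$$
$$\zeta_0=(u_\kappa+1)v_\kappa+2(u_\kappa+1)\bar\varepsilon_2+2v_\kappa\bar\varepsilon_1+2w+2E_0 .$$
As $\alpha\notin\mathbb Q$, $\zeta$ determines the rational numbers $\zeta_1,\zeta_0$.

**Definition.** Suppose the step $s=(s_1,s_2)$ occurs in $N$, and let $\lambda=\kappa+s=(u,v)$, $U=u+1$, $V=v$, so $U>V$. Put $\mathsf N=\zeta_1-(n+1)(U+V)$ and $\mathsf K=\zeta_0-UV$.

Given the scalar (7), the triple $(\mathsf N,\mathsf K,\omega)$ depends only on that scalar and on $\lambda$, not on $\kappa$. This is what we shall exploit. Substituting $u_\kappa+1=U-s_1$, $v_\kappa=V-s_2$,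
$$\mathsf N=-(n+1)(s_1+s_2)+2n(\bar\varepsilon_1+\bar\varepsilon_2)+2E_1,$$
$$\mathsf K=U(2\bar\varepsilon_2-s_2)+V(2\bar\varepsilon_1-s_1)+s_1s_2-2s_1\bar\varepsilon_2-2s_2\bar\varepsilon_1+2w+2E_0 . \tag{8}$$

**Good values.** If $\zeta=C(\lambda+s')$, computed at level $n+1$, then by (3) $(\mathsf N,\mathsf K)$ is
$$(0,0),\quad(n+1,V),\quad(n+1,U),\quad(2n+2,U+V+1)\qquad\text{for }s'=0,1,2,3. \tag{9}$$
Conversely, if $(\mathsf N,\mathsf K)$ is one of these pairs then $\zeta=C(\lambda+s')$, and if also $\omega=1$ and $\lambda+s'$ is a vertex, the scalar (7) is $\gamma_{n+1}(\lambda+s')$.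

**Data to substitute.** Steps give $(\bar\varepsilon_1,\bar\varepsilon_2,w)$:

* $0:(0,0,0)$; $1:(1,0,0)$; $2:(0,1,0)$; $3:(1,1,1)$;
* $01:(\frac12,0,0)$; $02:(0,\frac12,0)$; $03:(\frac12,\frac12,\frac12)$; $12:(\frac12,\frac12,0)$; $13:(1,\frac12,\frac12)$; $23:(\frac12,1,\frac12)$;
* $012:(\frac13,\frac13,0)$; $013:(\frac23,\frac13,\frac13)$; $023:(\frac13,\frac23,\frac13)$; $123:(\frac23,\frac23,\frac13)$; $0123:(\frac12,\frac12,\frac14)$.

Eigenvalues give $(2E_1,2E_0)$: $b:(0,0)$; $a:(2,0)$; $c:(4,2)$; $ab:(1,0)$; $bc:(2,1)$; $ac:(3,1)$; $abc:(2,\frac23)$; $aabc:(2,\frac12)$; $abbc:(\frac32,\frac12)$; $abcc:(\frac52,1)$.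

**Roots of unity.** For $d=1$, $t=(\sigma D)^2$ gives $\omega=1$. For $d=2$, $k=(1,1)$ gives $\det g=-t$; as $a$ carries a sign, $\omega=1$ for $ab,ac$ and $\omega=-1$ for $bc$. For $d=3$, $\omega^3=1$. For $d=4$, $k=(2,2)$ gives $\det g=t^2$, so $\omega=\pm1$ for $aabc$ and $\omega=\pm i$ for $abbc,abcc$.

In the tables, three entries in a cell correspond to the three types in the row, in order. In every row with eigenvalues $ab,bc,ac$ the roots of unity are $\omega=1,-1,1$. A dash means that the value is not needed.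

**Table 0** ($s=0$): $\mathsf N=2n(\bar\varepsilon_1+\bar\varepsilon_2)+2E_1$, $\mathsf K=2U\bar\varepsilon_2+2V\bar\varepsilon_1+2w+2E_0$.

| type | $\mathsf N$ | $\mathsf K$ |
|---|---|---|
| $[0\mid b],[0\mid a],[0\mid c]$ | $0,\ 2,\ 4$ | $0,\ 0,\ 2$ |
| $[01\mid ab],[01\mid bc],[01\mid ac]$ | $n+1,\ n+2,\ n+3$ | $V,\ V+1,\ V+1$ |
| $[02\mid ab],[02\mid bc],[02\mid ac]$ | $n+1,\ n+2,\ n+3$ | $U,\ U+1,\ U+1$ |
| $[03\mid ab],[03\mid bc],[03\mid ac]$ | $2n+1,\ 2n+2,\ 2n+3$ | $U+V+1,\ U+V+2,\ U+V+2$ |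
| $[012]$ | $\frac{4n}3+2$ | $\frac23(U+V+1)$ |
| $[013]$ | $2n+2$ | $\frac13(2U+4V+4)$ |
| $[023]$ | $2n+2$ | $\frac13(4U+2V+4)$ |
| $[0123\mid aabc],[0123\mid abbc],[0123\mid abcc]$ | $2n+2,\ 2n+\frac32,\ 2n+\frac52$ | $U+V+1$, –, – |

**Table 1** ($s=1$): $\mathsf N=-(n+1)+2n(\bar\varepsilon_1+\bar\varepsilon_2)+2E_1$, $\mathsf K=2U\bar\varepsilon_2+V(2\bar\varepsilon_1-1)-2\bar\varepsilon_2+2w+2E_0$.

| type | $\mathsf N$ | $\mathsf K$ |
|---|---|---|
| $[1\mid b],[1\mid a],[1\mid c]$ | $n-1,\ n+1,\ n+3$ | $V,\ V,\ V+2$ |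
| $[01\mid ab],[01\mid bc],[01\mid ac]$ | $0,\ 1,\ 2$ | $0,\ 1,\ 1$ |
| $[12\mid ab],[12\mid bc],[12\mid ac]$ | $n,\ n+1,\ n+2$ | $U-1,\ U,\ U$ |
| $[13\mid ab],[13\mid bc],[13\mid ac]$ | $2n,\ 2n+1,\ 2n+2$ | $U+V,\ U+V+1,\ U+V+1$ |
| $[012]$ | $\frac n3+1$ | $\frac13(2U-V)$ |
| $[013]$ | $n+1$ | $\frac13(2U+V+2)$ |
| $[123]$ | $\frac{5n}3+1$ | $\frac13(4U+V)$ |
| $[0123\mid aabc],[0123\mid abbc],[0123\mid abcc]$ | $n+1,\ n+\frac12,\ n+\frac32$ | $U$, –, – |

**Table 2** ($s=2$): $\mathsf N$ as for Table 1, $\mathsf K=U(2\bar\varepsilon_2-1)+2V\bar\varepsilon_1-2\bar\varepsilon_1+2w+2E_0$.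

| type | $\mathsf N$ | $\mathsf K$ |
|---|---|---|
| $[2\mid b],[2\mid a],[2\mid c]$ | $n-1,\ n+1,\ n+3$ | $U,\ U,\ U+2$ |
| $[02\mid ab],[02\mid bc],[02\mid ac]$ | $0,\ 1,\ 2$ | $0,\ 1,\ 1$ |
| $[12\mid ab],[12\mid bc],[12\mid ac]$ | $n,\ n+1,\ n+2$ | $V-1,\ V,\ V$ |
| $[23\mid ab],[23\mid bc],[23\mid ac]$ | $2n,\ 2n+1,\ 2n+2$ | –, –, – |
| $[012],\ [023],\ [123]$ | $\frac n3+1,\ n+1,\ \frac{5n}3+1$ | –, –, – |
| $[0123\mid aabc],[0123\mid abbc],[0123\mid abcc]$ | $n+1,\ n+\frac12,\ n+\frac32$ | –, –, – |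

**Table 3** ($s=3$): $\mathsf N=-2(n+1)+2n(\bar\varepsilon_1+\bar\varepsilon_2)+2E_1$, $\mathsf K=U(2\bar\varepsilon_2-1)+V(2\bar\varepsilon_1-1)+1-2\bar\varepsilon_1-2\bar\varepsilon_2+2w+2E_0$.

| type | $\mathsf N$ | $\mathsf K$ |
|---|---|---|
| $[3\mid b],[3\mid a],[3\mid c]$ | $2n-2,\ 2n,\ 2n+2$ | $U+V-1,\ U+V-1,\ U+V+1$ |
| $[13\mid ab],[13\mid bc],[13\mid ac]$ | $n-1,\ n,\ n+1$ | $V-1,\ V,\ V$ |
| $[23\mid ab],[23\mid bc],[23\mid ac]$ | $n-1,\ n,\ n+1$ | $U-1,\ U,\ U$ |
| $[03\mid ab],[03\mid bc],[03\mid ac]$ | $-1,\ 0,\ 1$ | $0,\ 1,\ 1$ |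
| $[123]$ | $\frac{2n}3$ | $\frac13(U+V-1)$ |
| $[013]$ | $0$ | $\frac13(V-U+1)$ |
| $[023]$ | $0$ | $\frac13(U-V+1)$ |
| $[0123\mid aabc],[0123\mid abbc],[0123\mid abcc]$ | $0,\ -\frac12,\ \frac12$ | $0$, –, – |

As a sample entry, take $[013]$ in Table 1: $\mathsf N=-(n+1)+2n\cdot1+2=n+1$ and $\mathsf K=\frac23U+\frac13V-\frac23+\frac23+\frac23=\frac13(2U+V+2)$.

## 6. The modules $N_{\kappa,\nu}$ and the surjectivity of $\tilde\rho_n$

**Definition.** For $\kappa$ of level $n-1\ge1$ and $\nu$ of level $n+1$ with at least one path $\kappa\to\lambda\to\nu$, let $N_{\kappa,\nu}=\mathrm{Hom}_{U_q}(V(\nu),V(\kappa)\otimes\mathcal V^{\otimes2})$, with scalars extended to $\bar\Bbbk$. It has the basis $e_\lambda=(f_{\kappa\lambda}\otimes1)f_{\lambda\nu}$, one vector for each path $\kappa\to\lambda\to\nu$.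

The maps $s\otimes e\mapsto(s\otimes1\otimes1)e$ give $S_\nu=\bigoplus_\kappa S_\kappa\otimes N_{\kappa,\nu}$. Here $\sigma_n$ acts on $N_{\kappa,\nu}$ through $1\otimes\check R$, and $J_n$ acts on $e_{\kappa+s}$ by $x_s$. So $N_{\kappa,\nu}$ is a $B_\kappa$-module with $\sigma=\sigma_n$, $D=J_n$. By (4), $\tau=t_{\kappa,\nu}:=\gamma_{n+1}(\nu)/\gamma_{n-1}(\kappa)$, so (7) holds with $\omega=1$, $\zeta=C(\nu)$.

**Types.** Let $\delta=\nu-\kappa$. By Proposition 4 the eigenvalue $b$ of $\sigma$ comes from $V(\kappa)\otimes V(0,2\alpha)$, and by Proposition 3 this contains $V(\nu)$ once if $\delta$ is an allowed step at $\kappa$, otherwise not at all. Likewise $c$ comes from $V(\kappa)\otimes V(0,2\alpha+1)$, once iff $\delta-(1,1)$ is an allowed step. The rest has eigenvalue $a$. Hence: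

* $\delta=2s$: $[0\mid b]$, $[1\mid a]$, $[2\mid a]$, $[3\mid c]$ for $s=0,1,2,3$;
* $\delta=(1,0)$: $[01\mid ab]$; $\delta=(0,1)$: $[02\mid ab]$; $\delta=(2,1)$: $[13\mid ac]$; $\delta=(1,2)$: $[23\mid ac]$;
* $\delta=(1,1)$: steps $0,1,2,3$ and eigenvalues $aabc$ if $x_\kappa\ge1$; steps $0,1,3$ and eigenvalues $a,b,c$ if $x_\kappa=0$.

These list the steps and eigenvalues; that the modules are simple is part of the next lemma. For $n=2$ and $\kappa=(0,0)$ we have $N_{\kappa,\nu}=S_\nu$, and the list reproduces the pairs $\{a,b\},\{a,c\}$ of Section 1.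

**Lemma 7.** Let $n\ge2$. Then $N_{\kappa,\nu}$ is simple, and all off-diagonal entries of $\sigma$ in the basis $(e_\lambda)$ are nonzero.

*Proof.* **Step 1: simplicity, from the numbers in the tables.** One-dimensional modules are simple. For $\delta=(1,0)$ or $(0,1)$: if $N_{\kappa,\nu}$ were not simple, the factor containing step $0$ would be $[0\mid e]$ with $e\in\{a,b\}$, so $\mathsf N\in\{0,2\}$. But here $\lambda=\kappa+0$ and $\nu=\lambda+1$ or $\lambda+2$, so $\mathsf N=n+1\ge3$ by (9). For $\delta=(2,1)$ or $(1,2)$: otherwise there is a factor $[3\mid e]$ with $e\in\{a,c\}$, so $\mathsf N\in\{2n,2n+2\}$, while $\nu=\lambda+1$ or $\lambda+2$ requires $n+1$.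

For $\delta=(1,1)$, the composition factor containing step $0$ has $(\mathsf N,\mathsf K)=(2n+2,U+V+1)$ relative to $\lambda=\kappa+0$. In Table 0, for $n\ge2$, the value $2n+2$ occurs only for $[03\mid bc]$, $[013]$, $[023]$, $[0123\mid aabc]$ (it equals $4$ or $n+3$ only for $n=1$, and $\frac{4n}3+2$ only for $n=0$). The type $[03\mid bc]$ has the wrong $\mathsf K$. For $[013]$, $\frac13(2U+4V+4)=U+V+1$ iff $U=V+1$, i.e. $x_\kappa=0$. For $[023]$ the condition is $V=U+1$, impossible. So the factor is $[0123\mid aabc]$ if $x_\kappa\ge1$. If $x_\kappa=0$, step 2 is not allowed and it is $[013]$. Its dimension is that of $N_{\kappa,\nu}$ in both cases, so it is everything.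

**Step 2: entries in dimension 2.** If $\sigma_{ij}=0$ with $i\ne j$, then the line of $e_j$ is stable under $\sigma$ and $D$, against simplicity.

**Step 3: a linear relation for the entries in dimension 3 or 4.** Now $\delta=(1,1)$, and $b,c$ are simple eigenvalues. Write $\sigma=a+\beta+\gamma$ with $\beta=(b-a)E_b$, $\gamma=(c-a)E_c$ and rank one eigenprojections $E_b,E_c$. Then $\sigma^{-1}=a^{-1}-\frac{\beta}{ab}-\frac{\gamma}{ac}$. By (5), $\sigma^{-1}=t^{-1}D\sigma D$ with $t=t_{\kappa,\nu}$. Comparing off-diagonal entries, with $y_{ij}=x_ix_j/t$,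
$$\beta_{ij}\Big(y_{ij}+\frac1{ab}\Big)+\gamma_{ij}\Big(y_{ij}+\frac1{ac}\Big)=0\qquad(i\ne j). \tag{10}$$

**Step 4: both brackets are nonzero.** The exponent of $y_{ij}$ is $C_i+C_j-pr-C(\nu)$ with $C(\nu)=(p+2\alpha+1)(r+2\alpha+1)$. With $P=p+\alpha$ and $Q=r+\alpha$ one has $pr+C(\nu)=2PQ+P+Q+2\alpha^2+2\alpha+1$, while $C_0=PQ$, $C_1=(P+1)Q$, $C_2=P(Q+1)$, $C_3=(P+1)(Q+1)$. So the exponents of $y_{ij}$ are

* $\{0,3\}$: $-2\alpha^2-2\alpha$; $\{1,2\}$: $-2\alpha^2-2\alpha-1$;
* $\{0,1\}$: $-p-2\alpha^2-3\alpha-1$; $\{0,2\}$: $-r-2\alpha^2-3\alpha-1$;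
* $\{1,3\}$: $r-2\alpha^2-\alpha$; $\{2,3\}$: $p-2\alpha^2-\alpha$.

The exponents of $-\frac1{ab}$ and $-\frac1{ac}$ are $-2\alpha^2-\alpha$ and $-2\alpha^2-3\alpha-1$. Equality for $\{0,3\}$ or $\{1,2\}$ would force $\alpha\in\{0,-1\}$. For the other pairs it would force one of $p,r,p+2\alpha+1,r+2\alpha+1$ to vanish, but these are irrational since $n\ge2$. So both brackets in (10) are nonzero.

**Step 5: conclusion.** Suppose $\sigma_{ij}=\beta_{ij}+\gamma_{ij}=0$ with $i\ne j$. Then (10) and $b\ne c$ give $\beta_{ij}=0$. As $\beta$ has rank one, its row $i$ or its column $j$ vanishes. By (10) the off-diagonal entries of the same row or column of $\gamma$ vanish, hence those of $\sigma$. So $\mathrm{span}(e_k)_{k\ne i}$, respectively the line of $e_j$, is stable under $\sigma$ and $D$, against simplicity. $\square$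

**Lemma 8.** Let $\nu=(u,v)$ be a vertex of level $n+1$, $n\ge2$, and let $\kappa_0=\nu-(1,1)$.

1. $\kappa_0$ is a vertex of level $n-1$ iff $v\ge1$ and $u\le n-1$, and then $\kappa_0\to\lambda$ for every $\lambda\in\mathrm{Pred}(\nu)$.
2. Otherwise $|\mathrm{Pred}(\nu)|\le2$, and if $|\mathrm{Pred}(\nu)|=2$ there is exactly one vertex $\kappa_1$ of level $n-1$ with $\kappa_1\to\lambda$ for both $\lambda\in\mathrm{Pred}(\nu)$.

*Proof.* The first claim says $0\le v-1\le u-1\le n-2$. Then $\lambda-\kappa_0=(1,1)-(\nu-\lambda)$ is a step. If $v=0$, then $\mathrm{Pred}(\nu)\subset\{\nu-0,\nu-1\}$. If both occur, a common $\kappa$ must realize the difference $(1,0)=1-0=3-2$, so $\kappa=(u-1,0)$ or $(u-1,-1)$. The first is a vertex since $1\le u\le n-1$, the second is not. If $u=n$, then $\nu-0$ and $\nu-2$ are not vertices of level $n$, so $\mathrm{Pred}(\nu)\subset\{\nu-1,\nu-3\}$. If both $(n-1,v)$ and $(n-1,v-1)$ occur, then $1\le v\le n-1$. The difference $(0,1)=3-1=2-0$ gives $\kappa=(n-2,v-1)$,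 a vertex, or $(n-1,v-1)$, which is not a vertex of level $n-1$. $\square$

**Proposition 9 (Theorem 2(i)).** The $S_\nu$ of level $n$ are absolutely irreducible, pairwise non-isomorphic $B_n$-modules. Hence $\tilde\rho_n$ is onto.

*Proof.* For $n\le2$ the $S_\nu$ are one-dimensional and distinguished by $\sigma_1$. Suppose the claim holds for all levels up to $n$, with $n\ge2$, and work over $\bar\Bbbk$. Let $\nu$ have level $n+1$. The $S_\lambda$, $\lambda\in\mathrm{Pred}(\nu)$, are irreducible and pairwise non-isomorphic over $B_n$, so a $B_{n+1}$-submodule of $S_\nu$ is $\bigoplus_{\lambda\in L}S_\lambda$ with $L\subset\mathrm{Pred}(\nu)$. In $S_\nu=\bigoplus_\kappa S_\kappa\otimes N_{\kappa,\nu}$ it equals $\bigoplus_\kappa S_\kappa\otimes\mathrm{span}(e_\lambda:\lambda\in L,\ \kappa\to\lambda)$. As $\sigma_n,J_n$ act on the second factors, each span is a $B_\kappa$-submodule of $N_{\kappa,\nu}$. By Lemma 7, $L$ contains all or none of the $\lambda$ with $\kappa\to\lambda\to\nu$. By Lemma 8 either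 $|\mathrm{Pred}(\nu)|=1$ or some $\kappa$ sees all of $\mathrm{Pred}(\nu)$. So $L$ is empty or everything. Distinct $\nu$ are separated by $\Delta_{n+1}^2$. The density theorem gives surjectivity onto $\bigoplus_\nu\mathrm{End}(S_\nu)$ over $\bar\Bbbk$, hence over $\Bbbk$. $\square$

## 7. Central characters on $n+1$ strands

Let $n\ge4$ and $A=\bar\Bbbk\otimes H_{n+1}/(\ker\tilde\rho_n)$. We must show $A\simeq\bar\Bbbk\otimes LG_{n+1}$, and we do so by classifying $A$-modules.

### 7.1. An $A$-module as a family of $B_\kappa$-modules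

Let $M$ be an $A$-module, of any dimension. Restricted to the first $n$ strands it is an $LG_n$-module, since $H_n/\ker\tilde\rho_n\simeq LG_n$ by Proposition 9. So, with $\lambda$ of level $n$ and $\kappa$ of level $n-1$,
$$M=\bigoplus_\lambda S_\lambda\otimes W_\lambda=\bigoplus_\kappa S_\kappa\otimes X^\kappa,\qquad X^\kappa=\bigoplus_{\kappa\to\lambda}W_\lambda ,$$
using the chosen edges. Since $\sigma_n,J_n$ commute with $B_{n-1}$, they act on $X^\kappa$; $J_n$ acts on $W_{\kappa+s}$ by $x_s$. With $z:=\Delta_{n+1}^2$, central in $A$, (4) gives $\tau=z\,\gamma_{n-1}(\kappa)^{-1}$ on $X^\kappa$. So $X^\kappa$ is a $B_\kappa$-module. Let $\Lambda(M)=\{\lambda:W_\lambda\ne0\}$.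

By "composition factors of $X^\kappa$" we mean those of its finite dimensional submodules. If $W_\lambda\ne0$ and $\kappa\to\lambda$, some composition factor of $X^\kappa$ contains step $\lambda-\kappa$. If a composition factor of $X^\kappa$ contains step $s$, then $\kappa+s\in\Lambda(M)$.

**$z$ is algebraic.** Take $M=A$. By Lemma 5, $\tau$ and hence $z$ satisfies a polynomial on each of the finitely many $X^\kappa$. So $f(z)=0$ in $A$ for some $f\ne0$, and since $z$ is central
$$A=\prod_jA_j\quad(\text{finite}),\qquad z-z_j\text{ nilpotent on }A_j\ne0 . \tag{11}$$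
On a simple $A$-module, $z-z_j$ is nilpotent for one $j$ and commutes with $A$, so $z=z_j$ is a scalar. This scalar is (7) for any composition factor of any $X^\kappa$.

### 7.2. Why one $\kappa$ is not enough

The first thing to try is to fix one $\kappa$ with $X^\kappa\ne0$, list the simple $B_\kappa$-modules, and read off that $z=\gamma_{n+1}(\nu)$ for some $\nu$. This stops at once. $B_\kappa$ has the one-dimensional modules $[s\mid e]$ for every allowed $s$ and every $e\in\{a,b,c\}$, and only $[0\mid b],[1\mid a],[2\mid a],[3\mid c]$ come from some $N_{\kappa,\nu}$. For instance $[0\mid c]$ has $(\mathsf N,\mathsf K)=(4,2)$, which for $n\ge4$ is none of the pairs (9). The relations of $B_\kappa$ alone cannot exclude it.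

The way around is that a vertex $\lambda\in\Lambda(M)$ usually has several predecessors $\kappa$, and each $X^\kappa$ must contain a factor with step $\lambda-\kappa$. All these factors see the same $z$, hence the same triple $(\mathsf N,\mathsf K,\omega)$ relative to $\lambda$. So this triple must occur in *several* of the Tables 0–3 at once.

Even this comparison is not always decisive. For $n=3$, take the pulled-back module of 3.5, with $\lambda=(1,1)$, $U=2$, $V=1$. Each path $\kappa\to\lambda$ carries the $\sigma_1$-eigenvalue attached to $\kappa$, and $\sigma_3$ acts as $\sigma_1$. So the factors are $[0\mid c]$, $[2\mid a]$, $[3\mid b]$ at $\kappa=(1,1),(1,0),(0,0)$. The tables give $(4,2)$, $(n+1,U)=(4,2)$, $(2n-2,U+V-1)=(4,2)$, all with $\omega=1$, so the three tables agree. The pair is formally the one for $s'=2$, but $\lambda+2=(1,2)$ is not a vertex. For $n\ge4$ such accidents can be excluded.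

### 7.3. The central character of a simple module

Call $(0,0),(n-1,0),(n-1,n-1)$ the *corners* of level $n$. There is exactly one path to each, so their $S_\lambda$ are one-dimensional, and by Proposition 4 all $\sigma_i$, $i<n$, act on them by $b,a,c$ respectively.

**Only corners.** Let $M$ be simple with $\Lambda(M)$ consisting of corners. Then $\sigma_1=\sigma_2$ on $M$. The pairs $(\sigma_i,\sigma_{i+1})$ are all conjugate to $(\sigma_1,\sigma_2)$ in $B_{n+1}$, so all $\sigma_i$ coincide on $M$. Then $M$ is one-dimensional with $\sigma_i=b$, $a$ or $c$, i.e. $M\simeq S_\nu$ with $\nu=(0,0),(n,0)$ or $(n,n)$.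

**Proposition 10.** Let $n\ge4$, let $M$ be a simple $A$-module, and let $\lambda=(u,v)\in\Lambda(M)$ not be a corner. Then $z=\gamma_{n+1}(\nu)$ for a vertex $\nu$ with $\lambda\to\nu$.

*Proof.* The predecessor $\kappa=\lambda-s$ exists as follows: $s=0$ iff $u\le n-2$; $s=1$ iff $u>v$; $s=2$ iff $v\ge1$ and $u\le n-2$; $s=3$ iff $v\ge1$. For each of these $s$, $(\mathsf N,\mathsf K,\omega)$ must occur in Table $s$.

**Step 1: the lists of possible $\mathsf N$.** They are
$$T_0=\{0,\,2,\,4,\,n{+}1,\,n{+}2,\,n{+}3,\,2n{+}1,\,2n{+}2,\,2n{+}3,\,\tfrac{4n}3{+}2,\,2n{+}\tfrac32,\,2n{+}\tfrac52\},$$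
$$T_1=T_2=\{0,\,1,\,2,\,n{-}1,\,n,\,n{+}\tfrac12,\,n{+}1,\,n{+}\tfrac32,\,n{+}2,\,n{+}3,\,\tfrac n3{+}1,\,\tfrac{5n}3{+}1,\,2n,\,2n{+}1,\,2n{+}2\},$$
$$T_3=\{-1,\,-\tfrac12,\,0,\,\tfrac12,\,1,\,n{-}1,\,n,\,n{+}1,\,\tfrac{2n}3,\,2n{-}2,\,2n,\,2n{+}2\}.$$
For $n\ge4$ the expressions within each list have distinct values: every equation between two of them has no solution $n\ge4$. (The equations with solution $n=3$ are $4=n+1$ and $\frac{4n}3+2=n+3$ in $T_0$; $n-1=2$, $\frac n3+1=2$, $\frac n3+1=n-1$, $n+3=2n$, $\frac{5n}3+1=n+3$, $\frac{5n}3+1=2n$ in $T_1$; $\frac{2n}3=n-1$, $2n-2=n+1$ in $T_3$. All remaining ones have no solution or a solution below $3$.) So a value of $\mathsf N$ identifies its rows.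

**Step 2: Case I, $u\le n-2$ and $v\ge1$.** Tables 0, 2 and 3 apply. We run through $T_0$ and compare with $T_3$.

* $\mathsf N=0$: Table 0 gives $[0\mid b]$, so $(0,0)$ and $\omega=1$. Good, $\nu=\lambda+0$.
* $\mathsf N=n+1$: Table 0 gives $[01\mid ab]$ or $[02\mid ab]$, $\omega=1$. Good, with $\nu=\lambda+1$ or $\lambda+2$. In the second case step 2 is allowed at $\kappa=\lambda-0$, so $x_\lambda=x_\kappa\ge1$ and $\nu$ is a vertex.
* $\mathsf N=2n+2$: Table 3 gives $[3\mid c]$, so $\mathsf K=U+V+1$, $\omega=1$. Good, $\nu=\lambda+3$.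
* $\mathsf N=2$: equals $n-1,n,n+1,\frac{2n}3,2n-2,2n,2n+2$ only for $n=3,2,1,3,2,1,0$. Excluded.
* $\mathsf N=2n+1,\,2n+3$: these differ from $2n-2,2n,2n+2$ and exceed all other elements of $T_3$. $\mathsf N=2n+\frac32,\,2n+\frac52$: not integers, larger than $\frac{2n}3$ and $\frac12$. Excluded.
* $\mathsf N=4$: Table 0 gives $[0\mid c]$, $\mathsf K=2$, $\omega=1$. It equals $n-1,n,n+1,\frac{2n}3,2n-2,2n,2n+2$ for $n=5,4,3,6,3,2,1$. For $n=4$ the Table 3 types are $[13\mid bc],[23\mid bc]$ with $\omega=-1$: excluded. For $n=5$, Table 3 gives $[13\mid ab]$ or $[23\mid ab]$, so $\mathsf K=V-1$ or $U-1$; in Table 2, $4=n-1$ occurs only for $[2\mid b]$, so $\mathsf K=U$. Hence $U=2$, and then $V=3>U$, or $U-1=1\ne2$: excluded. For $n=6$ the value $4$ is not in $T_2$ (see the list for $4$ in Step 3): excluded.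
* $\mathsf N=n+2$: Table 0 gives types $bc$, so $\omega=-1$. It equals $2n-2,2n,2n+2$ for $n=4,2,0$ and no other element of $T_3$. For $n=4$ the Table 3 type is $[3\mid b]$ with $\omega=1$: excluded.
* $\mathsf N=n+3$: it equals $2n-2,2n,2n+2$ for $n=5,3,1$ and no other element of $T_3$. For $n=5$, $\mathsf N=8$, Table 3 gives $[3\mid b]$, $\mathsf K=U+V-1$; Table 2 gives only $[2\mid c]$, $\mathsf K=U+2$; so $V=3$. Table 0 gives $[01\mid ac]$ with $\mathsf K=V+1=4$, so $U=2<V$, or $[02\mid ac]$ with $\mathsf K=U+1\ne U+2$. Excluded.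
* $\mathsf N=\frac{4n}3+2$: it equals $2n-2,2n,2n+2$ for $n=6,3,0$ and, for $n\ge4$, no other element of $T_3$. For $n=6$, $\mathsf N=10$ is not in $T_2$ (Step 3). Excluded.

So in Case I the Proposition holds and, moreover, $\mathsf N\in\{0,n+1,2n+2\}$.

**Step 3: Case II, $v=0$ and $1\le u\le n-2$.** Tables 0 and 1 apply, with $V=0$ and $U\ge2$. First compare $T_0$ with $T_1=T_2$ for $n\ge4$. The value $4$ equals $n-1,n,\frac n3+1$ for $n=5,4,9$, and otherwise no element of $T_1$. The value $\frac{4n}3+2$ equals $n+2,n+3,\frac{5n}3+1,2n,2n+1,2n+2$ only for $n=0,3,3,3,\frac32,0$, so it is not in $T_1$. The value $2n+3$ exceeds all of $T_1$. The values $2n+\frac32,2n+\frac52$ are not in $T_1$: they are not integers, and they exceed $n+\frac32$, $\frac n3+1$ and $\frac{5n}3+1$. The other elements of $T_0$ are in $T_1$.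

* $\mathsf N=0$: $[0\mid b]$, good, $\nu=\lambda+0$. $\mathsf N=n+1$: $[01\mid ab]$ or $[02\mid ab]$, $\omega=1$, good, with $\nu=\lambda+1$ or $\lambda+2$; here $x_\lambda=u\ge1$.
* $\mathsf N=2n+2$: Table 1 gives $[13\mid ac]$, $\mathsf K=U+V+1$, $\omega=1$. Good, $\nu=\lambda+3$.
* $\mathsf N=2$: Table 0 gives $[0\mid a]$, $\mathsf K=0$; Table 1 gives only $[01\mid ac]$, $\mathsf K=1$. Excluded.
* $\mathsf N=4$: Table 0 gives $[0\mid c]$, $\mathsf K=2$. For $n=5$ Table 1 gives $[1\mid b]$, $\mathsf K=V=0$: excluded. For $n=4$ it gives $[12\mid ab]$ with $\mathsf K=U-1$, for $n=9$ it gives $[012]$ with $\mathsf K=\frac{2U}3$; both force $U=3$. In both, the factor at $\kappa=\lambda-1$ contains step 2, so $\lambda'=\lambda-1+2=(u-1,1)=(1,1)$ lies in $\Lambda(M)$. It is in Case I. Since $U+V$ is the same for $\lambda$ and $\lambda'$, also $\mathsf N=4$ relative to $\lambda'$. But $4\notin\{0,n+1,2n+2\}$, against Step 2. Excluded.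
* $\mathsf N=n+2$: Table 0 gives $\omega=-1$; Table 1 gives only $[12\mid ac]$, $\omega=1$. Excluded.
* $\mathsf N=n+3$: Table 0 gives $\mathsf K\in\{1,U+1\}$; Table 1 gives only $[1\mid c]$, $\mathsf K=2$. This would need $U=1$. Excluded.
* $\mathsf N=2n+1$: Table 0 gives $[03\mid ab]$, $\omega=1$; Table 1 gives only $[13\mid bc]$, $\omega=-1$. Excluded.

**Step 4: Case III, $u=n-1$ and $1\le v\le n-2$.** Tables 1 and 3 apply, with $U=n$. We run through $T_3$.

* $\mathsf N=2n+2$: $[3\mid c]$, good, $\nu=\lambda+3$. $\mathsf N=n+1$: Table 3 gives $[13\mid ac]$ or $[23\mid ac]$, $\omega=1$, good, with $\nu=\lambda+1$ or $\lambda+2$; here $x_\lambda\ge1$. $\mathsf N=0$: Table 1 gives $[01\mid ab]$, $(0,0)$, $\omega=1$, good, $\nu=\lambda+0$.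
* $\mathsf N=-1,\pm\frac12$: not in $T_1$.
* $\mathsf N=1$: Table 3 gives $[03\mid ac]$, $\omega=1$; Table 1 gives $[01\mid bc]$, $\omega=-1$. Excluded.
* $\mathsf N=n-1$: Table 1 gives $[1\mid b]$, $\mathsf K=V$; Table 3 gives $\mathsf K=V-1$ or $U-1=n-1$; but $V\le n-2$. Excluded.
* $\mathsf N=n$: Table 3 gives $\omega=-1$; Table 1 gives $[12\mid ab]$, $\omega=1$. Excluded.
* $\mathsf N=\frac{2n}3$: it equals $1,2,n-1,\frac n3+1$ only for $n=\frac32,3,3,3$, and it is positive and smaller than all other nonzero elements of $T_1$. Excluded.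
* $\mathsf N=2n$: Table 3 gives $[3\mid a]$, $\mathsf K=U+V-1$; Table 1 gives $[13\mid ab]$, $\mathsf K=U+V$. Excluded.
* $\mathsf N=2n-2$: Table 3 gives $[3\mid b]$, $\mathsf K=n+V-1$, $\omega=1$. It equals $n+2,n+3,\frac{5n}3+1$ for $n=4,5,9$, and for $n\ge4$ no other element of $T_1$ (equality with $2,n-1,n,n+\frac12,n+1,n+\frac32,\frac n3+1$ gives $n=2,1,2,\frac52,3,\frac72,\frac95$). For $n=5$: $[1\mid c]$, $\mathsf K=V+2\ne V+4$, excluded. For $n=4$: $[12\mid ac]$, $\mathsf K=U=4=3+V$, so $V=1$. For $n=9$: $[123]$, $\frac13(36+V)=8+V$, so $V=6$. In the last two the factor at $\lambda-1$ contains step 2, so $\lambda'=\lambda-1+2\in\Lambda(M)$; it is $(2,2)$, respectively $(7,7)$, which is in Case I, with the same $\mathsf N=6$, respectively $16$. This is not in $\{0,n+1,2n+2\}=\{0,5,10\}$, respectively $\{0,10,20\}$. Excluded.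

Every non-corner is in one of the three cases. $\square$

With the treatment of corners, every simple $A$-module has $z=\gamma_{n+1}(\nu)$ for some $\nu$, unique because the $C(\nu)$ are distinct.

## 8. Support and local structure

**Proposition 11.** Let $n\ge4$, and let $M$ be an $A$-module on which $z-\gamma_{n+1}(\nu)$ is nilpotent. Then $\Lambda(M)\subset\mathrm{Pred}(\nu)$.

*Proof.* **Step 1: reduction to simple $M$.** Let $0\ne m\in S_\lambda\otimes W_\lambda$. The cyclic module $Am$ has a maximal submodule, which does not contain $m$. In the simple quotient, the image of $m$ is nonzero and lies in the $S_\lambda$-part, so $\lambda$ is in the support of that quotient. On it $z=\gamma_{n+1}(\nu)$.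

**Step 2: non-corners and pure corners.** Let $M$ be simple. If $\Lambda(M)$ has only corners, then $M\simeq S_{\nu'}$ with $\gamma_{n+1}(\nu')=z=\gamma_{n+1}(\nu)$, so $\nu'=\nu$ and the claim is clear. For a non-corner $\lambda\in\Lambda(M)$ the claim is Proposition 10.

**Step 3: a corner $\lambda\in\Lambda(M)$.** Now $\omega=1$ and $\zeta=C(\nu)$, so $\mathsf N=(n+1)(U_\nu+V_\nu-U-V)$ is a multiple of $n+1\ge5$, where $U_\nu=u_\nu+1$, $V_\nu=v_\nu$. Types $bc,abbc,abcc$ do not occur, because of $\omega$.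

* $\lambda=(0,0)$: $s=0$, $\kappa=(0,0)$, step 2 not allowed, $U=1$, $V=0$. In Table 0 the values $2,4,n+3,2n+1,2n+3$ are not multiples of $n+1$. There remain $[0\mid b]$, $[01\mid ab]$, and $[013]$ with $(2n+2,2)=(2n+2,U+V+1)$. All are good, with $s'=0,1,3$.
* $\lambda=(n-1,n-1)$: only $s=3$, $\kappa=(n-2,n-2)$, step 2 not allowed, $U=V+1$. In Table 3 the values $2n-2=2(n+1)-4$, $2n$, $n-1$, $\pm1$ are excluded. There remain $[3\mid c]$, $[13\mid ac]$, and $[013]$ with $(0,\frac13(V-U+1))=(0,0)$. All are good, with $s'=3,1,0$.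
* $\lambda=(n-1,0)$: only $s=1$, $\kappa=(n-2,0)$, $U=n$, $V=0$. In Table 1 the values $n-1,n+3,2,n,n+2,2n$ are not multiples of $n+1$. Also $0<\frac n3+1<n+1$ and $n+1<\frac{5n}3+1<2n+2$ exclude $[012]$ and $[123]$. The type $[013]$ has $(n+1,\frac{2n+2}3)$, so $U_\nu+V_\nu=n+1$ and $U_\nu V_\nu=\frac{2n+2}3$. But the product is $0$ if $V_\nu=0$ and at least $n>\frac{2n+2}3$ otherwise. There remain $[1\mid a]$, $[01\mid ab]$, $[13\mid ac]$, $[0123\mid aabc]$, all good, with $s'=1,0,3,2$.

In each case $\lambda+s'$ is a vertex and $C(\nu)=C(\lambda+s')$, so $\nu=\lambda+s'$ and $\lambda\in\mathrm{Pred}(\nu)$. $\square$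

**Proposition 12.** Let $n\ge4$ and let $z-\gamma_{n+1}(\nu)$ be nilpotent on $M$. Then for every $\kappa$, $X^\kappa\simeq N_{\kappa,\nu}\otimes Y_\kappa$ as $B_\kappa$-modules for some vector space $Y_\kappa$, and $X^\kappa=0$ if there is no path $\kappa\to\lambda\to\nu$.

*Proof.* The last claim is Proposition 11. By Lemma 6, parts 2 and 3, and Lemma 7, it suffices to show that every composition factor of $X^\kappa$ has the steps and eigenvalues of $N_{\kappa,\nu}$. Its steps $s$ satisfy $\kappa\to\kappa+s\to\nu$ by Proposition 11, and $t=t_{\kappa,\nu}$, $\omega=1$, $\zeta=C(\nu)$. Let $\delta=\nu-\kappa$.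

**Step 1: $\delta=2s$.** The only step is $s$, so $d=1$, and $t=e^2x_s^2$ determines $e$, because $a^2,b^2,c^2$ are distinct.

**Step 2: $\delta=(1,0),(0,1),(2,1),(1,2)$.** The steps lie in the pair $\{s,s'\}$ with $s+s'=\delta$. We exclude $d=1$ by (9). A factor $[0\mid e]$ needs $\mathsf N=n+1\notin\{0,2,4\}$. A factor $[1\mid e]$ or $[2\mid e]$ needs $\mathsf N=0$ (for $\delta=(1,0),(0,1)$) or $2n+2$ (for $\delta=(2,1),(1,2)$), not in $\{n-1,n+1,n+3\}$. A factor $[3\mid e]$ needs $n+1\notin\{2n-2,2n,2n+2\}$. So $d=2$, both steps occur, and $t=-\det g=-ee'x_sx_{s'}$ determines $\{e,e'\}$, because $e_a+e_b=2\alpha^2+\alpha$, $e_a+e_c=2\alpha^2+3\alpha+1$ and $e_b+e_c=2\alpha^2+2\alpha+1$ are distinct.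

**Step 3: $\delta=(1,1)$.** A factor containing step $0$ has $(\mathsf N,\mathsf K)=(2n+2,U+V+1)$, so, exactly as in Step 1 of the proof of Lemma 7, it is $[0123\mid aabc]$, or $[013]$ with $x_\kappa=0$; this is the type of $N_{\kappa,\nu}$. A factor containing step 3 but not 0 needs $\mathsf N=0$ relative to $\kappa+3=\nu$ (same pair); in Table 3 the types without step $0$ have $\mathsf N\in\{2n-2,2n,2n+2,n-1,n,n+1,\frac{2n}3\}$, so this is impossible. There remain factors with steps in $\{1,2\}$. $[1\mid e]$ needs $(n+1,U)$, but $[1\mid a]$ has $\mathsf K=V$ and $[1\mid b],[1\mid c]$ have $\mathsf N=n-1,n+3$. $[2\mid e]$ needs $(n+1,V)$, but $[2\mid a]$ has $\mathsf K=U$ and the others have the wrong $\mathsf N$. $[12\mid ab],[12\mid ac]$ have $\mathsf N=n,n+2$ relative to step 1, not $n+1$, and $[12\mid bc]$ has $\omega=-1$. All are impossible. $\square$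

Comparing $D$-eigenspaces, Proposition 12 gives isomorphisms $\varphi^\kappa_\lambda:Y_\kappa\to W_\lambda$ for $\kappa\to\lambda\to\nu$ such that the block $W_\mu\to W_\lambda$ of $\sigma_n$ on $X^\kappa$ is
$$N^{\kappa,\nu}_{\lambda\mu}\,\varphi^\kappa_\lambda(\varphi^\kappa_\mu)^{-1}, \tag{12}$$
where $N^{\kappa,\nu}$ is the matrix of $\sigma$ on $N_{\kappa,\nu}$ in the basis $(e_\lambda)$.

## 9. Gluing the local pieces with the braid relation

For each $\kappa$ separately, $\sigma_n$ now looks as in $S_\nu$, after identifying the $W_\lambda$ via $\varphi^\kappa$. But different $\kappa$ may identify the same two spaces $W_\lambda,W_{\lambda'}$ differently. Proposition 12 uses only $\sigma_n$, $J_n$ and $B_{n-1}$; the relation that has not been used is the braid relation between $\sigma_{n-1}$ and $\sigma_n$.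

**Proposition 13.** Let $n\ge4$ and let $z-\gamma_{n+1}(\nu)$ be nilpotent on $M$. Then $M\simeq S_\nu\otimes W$ for a vector space $W$.

*Proof.* It suffices to identify all $W_\lambda$, $\lambda\in\mathrm{Pred}(\nu)$, with one space $W$ so that every block (12) becomes $N^{\kappa,\nu}_{\lambda\mu}\,\mathrm{id}_W$. Say that $\kappa$ *sees* $\lambda$ if $\kappa\to\lambda\to\nu$. If $\kappa$ sees only one $\lambda$, its block is a scalar in any case. Write $\nu=(u,v)$ and $\kappa_0=\nu-(1,1)$.

**Step 1: $\kappa_0$ is not a vertex.** By Lemma 8, $|\mathrm{Pred}(\nu)|\le2$, and if it is $2$ exactly one $\kappa$ sees both. Identify via its $\varphi^\kappa$.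

**Step 2: set-up when $\kappa_0$ is a vertex** ($v\ge1$, $u\le n-1$). By Lemma 8, $\kappa_0$ sees all of $\mathrm{Pred}(\nu)$. Identify all $W_\lambda$ with $W=Y_{\kappa_0}$ via $\varphi^{\kappa_0}$. Let $\kappa\ne\kappa_0$. If $\kappa$ sees $\nu-s$, then $\kappa=\nu-s-s'$ for a step $s'$ with $s+s'\ne(1,1)$, and the unordered pair $\{s,s'\}$ is determined by $s+s'$. So $\kappa$ sees at most $\nu-s$ and $\nu-s'$. If it sees two, then $\{s,s'\}$ is one of $\{0,1\},\{0,2\},\{1,3\},\{2,3\}$. Write $\kappa_1$ for such a $\kappa$, $\lambda=\nu-s$, $\lambda'=\nu-s'$. The diagonal blocks at $\kappa_1$ are the scalars $N^{\kappa_1,\nu}_{\lambda\lambda}$ and $N^{\kappa_1,\nu}_{\lambda'\lambda'}$. The off-diagonal ones are $N^{\kappa_1,\nu}_{\lambda'\lambda}\theta$ and $N^{\kappa_1,\nu}_{\lambda\lambda'}\theta^{-1}$ with $\theta=\varphi^{\kappa_1}_{\lambda'}(\varphi^{\kappa_1}_\lambda)^{-1}\in\mathrm{Aut}(W)$. We must show $\theta=1$.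

**Step 3: a vertex $\eta$ below both $\kappa_0$ and $\kappa_1$.** Recall $\kappa_0=(u-1,v-1)$. There is a vertex $\eta$ of level $n-2$ with $\eta\to\kappa_0$ and $\eta\to\kappa_1$:

* $\{0,1\}$: $\kappa_1=(u-1,v)$, so $u>v$; take $\eta=(u-2,v-1)$;
* $\{0,2\}$: $\kappa_1=(u,v-1)$, a vertex of level $n-1$, so $u\le n-2$; take $\eta=(u-1,v-1)$;
* $\{1,3\}$: $\kappa_1=(u-2,v-1)$, so $u>v$; take $\eta=(u-2,v-1)$;
* $\{2,3\}$: $\kappa_1=(u-1,v-2)$, so $v\ge2$; take $\eta=(u-2,v-2)$.

In each case $0\le v_\eta\le u_\eta\le n-3$. The pair of differences $(\kappa_0-\eta,\kappa_1-\eta)$ consists of the steps $(1,3)$, $(0,1)$, $(1,0)$, $(3,1)$ respectively. Moreover $\kappa_0$ and $\kappa_1$ are the only vertices with edges to both $\lambda$ and $\lambda'$: $\lambda-\lambda'$ is $\pm(1,0)$ or $\pm(0,1)$, and such a vector is a difference of two steps in exactly two ways.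

**Step 4: one entry of the braid relation.** The multiplicity space of $S_\eta$ in $M$ under $B_{n-2}$ is $\bigoplus_{\eta\to\kappa\to\mu}W_\mu$. On it $\sigma_{n-1}$ and $\sigma_n$ act: $\sigma_{n-1}$ fixes $\mu$ and acts on the index $\kappa$ by the scalar matrix $N^{\eta,\mu}$, and $\sigma_n$ fixes $\kappa$ and acts by the blocks at $\kappa$. Compare the entries from $(\kappa_0,\lambda)$ to $(\kappa_0,\lambda')$ in $\sigma_{n-1}\sigma_n\sigma_{n-1}=\sigma_n\sigma_{n-1}\sigma_n$.

On the right, the first $\sigma_n$ acts at $\kappa_0$, the middle $\sigma_{n-1}$ may change $\kappa_0$, and the last $\sigma_n$ fixes the $\kappa$ index, which must end at $\kappa_0$. So both $\sigma_n$'s act at $\kappa_0$, where all blocks are scalars, and the entry is a scalar. On the left, $\sigma_{n-1}$ moves $(\kappa_0,\lambda)$ to $(\kappa,\lambda)$, then $\sigma_n$ moves to $(\kappa,\lambda')$, then $\sigma_{n-1}$ to $(\kappa_0,\lambda')$. By Step 3, $\kappa\in\{\kappa_0,\kappa_1\}$, so the entry is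
$$(\text{scalar})+N^{\eta,\lambda'}_{\kappa_0\kappa_1}\,N^{\kappa_1,\nu}_{\lambda'\lambda}\,N^{\eta,\lambda}_{\kappa_1\kappa_0}\;\theta .$$
The coefficient of $\theta$ is a product of off-diagonal entries, hence nonzero by Lemma 7, applied with $n-1$ and $n$, both $\ge2$. So $\theta$ is a scalar determined by the matrices $N^{\cdot,\cdot}$ alone. The same equation, with the same coefficients, holds in $S_\nu$, where $\theta=1$. Hence $\theta=1$. $\square$

## 10. Proof of Theorem 2(ii)

In (11), each $A_j\ne0$ has a simple module, so by Section 7 each $z_j$ is $\gamma_{n+1}(\nu)$ for some $\nu$, with distinct $\nu$ for distinct $j$. By Proposition 13 the left module $A_j$ is a direct sum of copies of $S_\nu$. It is generated by one element, which lies in a finite subsum, so the sum is finite. Thus $A_j$ is a finite dimensional semisimple algebra with $S_\nu$ as its only simple module, and $A_j\simeq\mathrm{End}(S_\nu)$ since $\bar\Bbbk$ is algebraically closed. Hence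
$$\dim A\le\sum_\nu(\dim S_\nu)^2=\dim LG_{n+1}.$$
On the other hand $\tilde\rho_{n+1}$ kills the image of $\ker\tilde\rho_n$, because $\rho_{n+1}(x)=\rho_n(x)\otimes1$ for $x\in\Bbbk B_n$, and it is onto by Proposition 9. So $A\to\bar\Bbbk\otimes LG_{n+1}$ is onto, hence an isomorphism. An isomorphism after extension to $\bar\Bbbk$ is an isomorphism, so $H_{n+1}/(\ker\tilde\rho_n)\to LG_{n+1}$ is an isomorphism over $\Bbbk$. This is Theorem 2(ii), and by Section 2 Theorem 1 follows: the Marin–Wagner conjecture holds. $\blacksquare$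

The linear independence of $1,\alpha,\alpha^2$ over $\mathbb Q$ enters only through the given facts for three and four strands. Theorem 2 holds for every irrational $\alpha$, and by 3.5 the bound $n\ge4$ in part (ii) is sharp.

## 11. The center and the dimension of $A_n(\alpha)$

**Corollary 14.** Let $\alpha$ be as in Theorem 1. Then $A_n(\alpha)$ is split semisimple with simple modules $S_{(u,v)}$, $0\le v\le u\le n-1$. Its center is generated by the image of $\Delta_n^2$, whose eigenvalues $\gamma_n(\nu)$ are distinct, and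
$$\dim A_n(\alpha)=\frac{(2n-2)!\,(2n-1)!}{((n-1)!\,n!)^2}.$$

*Proof.* By Theorem 1, $A_n\simeq LG_n=\bigoplus_\nu\mathrm{End}(S_\nu)$. The center consists of the elements acting by scalars on each $S_\nu$. Since $\Delta_n^2$ acts by distinct scalars $\gamma_n(\nu)\in\Bbbk$, polynomials in it give all of these.

For the dimension put $N=n-1$, and let $\mu$ be the Young diagram with column lengths $(u,v)$. A path to $(u,v)$ has $N$ steps, and each step adds at most one box to each of the two columns, i.e. it adds a horizontal strip. So paths correspond to semistandard tableaux of shape $\mu$ with entries in $\{1,\dots,N\}$, and $\dim S_{(u,v)}=s_\mu(1^N)$, where $s_\mu$ is the Schur function. Let $\mu^c$ be the complement of $\mu$ in the rectangle $(2^N)$ with $N$ rows and $2$ columns. Rotating by a half turn, $s_{(2^N)/\mu}=s_{\mu^c}$, and $s_{\mu^c}(x_1,\dots,x_N)=(x_1\cdots x_N)^2s_\mu(x_1^{-1},\dots,x_N^{-1})$ gives $s_{\mu^c}(1^N)=s_\mu(1^N)$. Splitting $2N$ variables into two groups of $N$,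
$$\sum_\mu s_\mu(1^N)^2=\sum_\mu s_\mu(1^N)\,s_{(2^N)/\mu}(1^N)=s_{(2^N)}(1^{2N}).$$
By the hook-content formula, the cells $(i,1)$ contribute $\prod_{i=1}^N\frac{2N+1-i}{N-i+2}=\frac{(2N)!}{N!\,(N+1)!}$ and the cells $(i,2)$ contribute $\prod_{i=1}^N\frac{2N+2-i}{N-i+1}=\frac{(2N+1)!}{(N+1)!\,N!}$. The product is $\frac{(2N)!\,(2N+1)!}{(N!\,(N+1)!)^2}$. $\square$

For $n=2$ the formula gives $\frac{2!\,3!}{(1!\,2!)^2}=3$, and for $n=3$ it gives $\frac{4!\,5!}{(2!\,3!)^2}=20$, as counted by hand in Section 3.3.
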